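# A flat Gorenstein projective module that is not projective

Throughout, rings are associative with unit, and modules are right modules unless we say otherwise. In Sections 1–3 and 9, $R$ is an arbitrary ring. In Sections 4–8, $R$ is one particular commutative ring.

## 1. The guess $\mathcal{GF}\cap\mathcal{GP}\subseteq\mathcal{PGF}$ over $\mathbb Z$, over $k[x]/(x^2)$ and over perfect rings

Two conditions can be put on an exact complex that is infinite in both directions. One asks for projective terms and exactness under $\mathrm{Hom}$ into projectives. The other asks for flat terms and exactness under tensoring with injectives. Suppose a module is a syzygy in a complex of the first kind and also in a complex of the second kind. Is it then a syzygy in a complex of *projectives* that is exact under *tensoring with injectives*? One would first guess **yes**: the first complex supplies the projectives, and the second supplies the vanishing of Tor. Here are the precise definitions.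

**Definition.** A module $M$ is

- *Gorenstein projective* if it is a syzygy in an exact complex of projective modules which stays exact under $\mathrm{Hom}_R(-,Q)$ for every projective module $Q$;
- *Gorenstein flat* if it is a syzygy in an exact complex of flat modules which stays exact under $-\otimes_R I$ for every injective left $R$-module $I$;
- *projectively coresolved Gorenstein flat*, or *PGF*, if it is a syzygy in an exact complex of projective modules which stays exact under $-\otimes_R I$ for every injective left $R$-module $I$.

The classes are denoted $\mathcal{GP}$, $\mathcal{GF}$, $\mathcal{PGF}$. We write $\mathcal P_0$ for the projective modules and $\mathcal{FL}$ for the flat ones.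

If $P$ is projective, the complex $0\to P\xrightarrow{=}P\to0$ shows that $P$ lies in all three classes. If $F$ is flat, $0\to F\xrightarrow{=}F\to 0$ shows that $F\in\mathcal{GF}$. So
$$\mathcal P_0\subseteq\mathcal{PGF},\qquad \mathcal P_0\subseteq\mathcal{FL}\cap\mathcal{GP},\qquad \mathcal{FL}\subseteq\mathcal{GF}.$$

Two consequences of the definition of $\mathcal{GP}$ will be used constantly. Let $M\in\mathcal{GP}$. Then $M$ embeds in a projective module, namely the next term of the complex. Moreover
$$\mathrm{Ext}^i_R(M,Q)=0\qquad(i\ge1,\ Q\text{ projective}),\tag{1.1}$$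
because the left half of the complex is a projective resolution of $M$, and $\mathrm{Hom}_R(-,Q)$ keeps it exact. All syzygies of the same complex are Gorenstein projective too.

**Example: $A=k[x]/(x^2)$, $k$ a field.** The complex $\cdots\to A\xrightarrow{x}A\xrightarrow{x}A\to\cdots$ is exact, and every syzygy is $xA\cong k$. Applying $\mathrm{Hom}_A(-,A^{(\Lambda)})$ gives multiplication by $x$ on $A^{(\Lambda)}$, whose kernel $xA^{(\Lambda)}$ equals its image. Every projective is a summand of a free module, so $k\in\mathcal{GP}$. Now let $I$ be injective. Tensoring gives multiplication by $x$ on $I$. If $xy=0$ in $I$, then $xa\mapsto ay$ is a well-defined map $xA\to I$, since the annihilator of $x$ is $xA$. It extends to $A\to I$, $1\mapsto z$, and then $xz=y$. So the complex stays exact, and $k\in\mathcal{PGF}$ and $k\in\mathcal{GF}$. The module $k$ is not flat, because $xA\otimes_A k\to A\otimes_A k$ is the zero map from a nonzero module. The guess is right for $k$, and one complex serves for all three properties.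

**Example: $\mathbb Z$.** A Gorenstein projective group embeds in a free group, hence is free. So $\mathcal{GP}=\mathcal P_0\subseteq\mathcal{PGF}$, and the guess holds. There are flat groups that are not projective, such as $\mathbb Q$. They are not Gorenstein projective: $\mathrm{Hom}(\mathbb Q,\mathbb Z^{(\Lambda)})=0$, so $\mathbb Q$ does not embed in a free group.

**Example: perfect rings.** Over a right perfect ring every flat module is projective, so the definitions of $\mathcal{GF}$ and $\mathcal{PGF}$ coincide and the guess holds.

We use the following known facts without proof. For a class $\mathcal C$ put $\mathcal C^\perp=\{X:\mathrm{Ext}^1_R(C,X)=0\text{ for all }C\in\mathcal C\}$.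

- **(F1)** $\mathcal{PGF}\subseteq\mathcal{GP}\cap\mathcal{GF}$.
- **(F2)** $(\mathcal{PGF},\mathcal{PGF}^\perp)$ is a complete hereditary cotorsion pair, with $\mathcal{PGF}^\perp$ thick. We need two parts of this. *Completeness* gives for every $M$ an exact sequence $0\to M\to X\to L\to0$ with $X\in\mathcal{PGF}^\perp$ and $L\in\mathcal{PGF}$. *Hereditary* gives that $\mathcal{PGF}$ is closed under kernels of epimorphisms.
- **(F3)** $\mathcal{PGF}\cap\mathcal{PGF}^\perp=\mathcal P_0$ and $\mathcal{GF}\cap\mathcal{PGF}^\perp=\mathcal{FL}$.
- **(F4)** If $\mathcal{GP}\subseteq\mathcal{GF}$, then $\mathcal{GP}=\mathcal{PGF}$.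

For example, over $\mathbb Z$ we get $\mathcal{PGF}=\mathcal P_0$ by (F1), so $\mathcal{PGF}^\perp$ consists of all groups, and (F3) says there that $\mathcal{GF}=\mathcal{FL}$.

## 2. Extending a map from $M$ to a flat module over $P^0$

Let us try to prove the guess. Let $M\in\mathcal{GF}\cap\mathcal{GP}$, let
$$\cdots\to P_1\to P_0\to P^0\to P^1\to\cdots,\qquad M=\mathrm{im}(P_0\to P^0),$$
be a complex witnessing $M\in\mathcal{GP}$, and let $I$ be an injective left module. We want this complex to be exact after $-\otimes_R I$.

The left half behaves well. As $M\in\mathcal{GF}$, half of a flat complex for $M$ is a flat resolution which stays exact under $-\otimes_RI$. So $\mathrm{Tor}_i^R(M,I)=0$ for $i\ge1$, and $\cdots\to P_1\to P_0\to M\to0$ stays exact as well.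

For the right half, the first requirement is that $M\otimes_R I\to P^0\otimes_R I$ be injective. The flat complex gives an embedding $M\to F$, $F$ flat, such that $M\otimes_R I\to F\otimes_R I$ is injective. If $M\to F$ could be extended to a map $P^0\to F$, then the injection $M\otimes_R I\to F\otimes_R I$ would factor through $P^0\otimes_R I$, and we would have our requirement. Put $M^1=P^0/M$. The obstruction to extending lies in $\mathrm{Ext}^1_R(M^1,F)$.

This is the point where the argument stops. The module $M^1$ is Gorenstein projective, and (1.1) makes $\mathrm{Ext}^1_R(M^1,-)$ vanish on *projective* modules. It says nothing about *flat* ones. If $F$ has finite projective dimension, dimension shifting along a finite projective resolution of $F$ gives $\mathrm{Ext}^i_R(M^1,F)=0$ for all $i\ge1$, and the extension exists. So trouble needs flat modules of infinite projective dimension. At the end of Section 8 we shall see this same extension problem fail in a concrete case.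

## 3. Statements, and the reduction to flat modules

The guess is wrong, and the cardinals at which it can go wrong are known exactly. Both theorems are proved in ZFC.

**Theorem A.** There are a ring $S$ and a cyclic right $S$-module $M\in\mathcal{FL}\cap\mathcal{GP}$ with $M\notin\mathcal P_0$. Consequently $M\in\mathcal{GF}\cap\mathcal{GP}$ but $M\notin\mathcal{PGF}$. In particular $\mathcal{GP}\not\subseteq\mathcal{GF}$ over $S$.

**Theorem B.**

1. For every ring, $\mathcal{GF}\cap\mathcal{GP}\subseteq\mathcal{PGF}$ if and only if $\mathcal{FL}\cap\mathcal{GP}=\mathcal P_0$.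
2. If every flat module has finite projective dimension, in particular if $|R|<\aleph_\omega$, then $\mathcal{GF}\cap\mathcal{GP}=\mathcal{PGF}$.
3. For every cardinal $\mu\ge\aleph_\omega$ there is a ring $S$ with $|S|=\mu$ for which $\mathcal{GF}\cap\mathcal{GP}\not\subseteq\mathcal{PGF}$.

So $\aleph_\omega$ is exactly the least cardinality of a ring for which the inclusion (equivalently, $\mathcal{FL}\cap\mathcal{GP}=\mathcal P_0$) fails, and failure occurs for suitable rings of every cardinality $\ge\aleph_\omega$.

**Proof of Theorem B(1).** This step shows that it is enough to look at flat modules.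

Suppose $\mathcal{GF}\cap\mathcal{GP}\subseteq\mathcal{PGF}$. A module in $\mathcal{FL}\cap\mathcal{GP}$ lies in $\mathcal{GF}\cap\mathcal{GP}$, hence in $\mathcal{PGF}$. It also lies in $\mathcal{PGF}^\perp$, since $\mathcal{FL}=\mathcal{GF}\cap\mathcal{PGF}^\perp$ by (F3). Therefore it is projective, again by (F3). The inclusion $\mathcal P_0\subseteq\mathcal{FL}\cap\mathcal{GP}$ always holds.

Conversely, suppose $\mathcal{FL}\cap\mathcal{GP}=\mathcal P_0$ and let $M\in\mathcal{GF}\cap\mathcal{GP}$. Take $0\to M\to X\to L\to0$ from (F2), with $X\in\mathcal{PGF}^\perp$ and $L\in\mathcal{PGF}\subseteq\mathcal{GP}\cap\mathcal{GF}$. The class $\mathcal{GP}$ is closed under extensions (Holm, *Gorenstein homological dimensions*, J. Pure Appl. Algebra 189 (2004), Thm. 2.5). So is $\mathcal{GF}$, over any ring, being the left class of a cotorsion pair (Šaroch–Šťovíček, *Singular compactness and definability for $\Sigma$-cotorsion and Gorenstein modules*, Selecta Math. 26 (2020)). Hence $X\in\mathcal{GP}$, and $X\in\mathcal{GF}\cap\mathcal{PGF}^\perp=\mathcal{FL}$. By assumption $X\in\mathcal P_0\subseteq\mathcal{PGF}$.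 Now $M$ is the kernel of the epimorphism $X\to L$ between modules in $\mathcal{PGF}$, so $M\in\mathcal{PGF}$ because the pair is hereditary. $\square$

**Proof of Theorem B(2), first claim.** This step shows that a module in $\mathcal{FL}\cap\mathcal{GP}$ of finite projective dimension is projective.

Let $M\in\mathcal{FL}\cap\mathcal{GP}$ and suppose that $n=\mathrm{pd}\,M$ is finite and $n\ge1$. Choose $N$ with $\mathrm{Ext}^n_R(M,N)\ne0$ and an epimorphism $Q\to N$ with $Q$ projective. As $\mathrm{Ext}^{n+1}_R(M,-)=0$, the map $\mathrm{Ext}^n_R(M,Q)\to\mathrm{Ext}^n_R(M,N)$ is onto, so $\mathrm{Ext}^n_R(M,Q)\neq0$. This contradicts (1.1). Hence $M$ is projective.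

If all flat modules have finite projective dimension, we get $\mathcal{FL}\cap\mathcal{GP}=\mathcal P_0$. By part (1), $\mathcal{GF}\cap\mathcal{GP}\subseteq\mathcal{PGF}$, and (F1) is the other inclusion. $\square$

The case $|R|<\aleph_\omega$ is completed in Section 9. We now know what we must build: a flat module $M$ of infinite projective dimension with $\mathrm{Ext}^i(M,\text{free})=0$ for all $i\ge1$, together with a continuation to the right by projectives.

## 4. Commuting idempotents $e_\alpha$ and the modules $F_J$

Let $k$ be a field, $I$ a set, and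
$$R=R_I=k[e_\alpha:\alpha\in I]/(e_\alpha^2=e_\alpha).$$
A $k$-basis of $R$ is given by the monomials $e_A=\prod_{\alpha\in A}e_\alpha$, $A\subseteq I$ finite. For $T\subseteq I$ let $R_T$ be the subalgebra generated by the $e_\alpha$ with $\alpha\in T$. Then $R=R_T\otimes_kR_{I\setminus T}$, so $R$ is free over $R_T$ with basis the monomials in the remaining variables.

For $J\subseteq I$ put $F_J=R/(e_\alpha:\alpha\in J)$. Three properties follow.

- *$F_J$ is flat.* For finite $A\subseteq J$, the idempotent $g_A=1-\prod_{\alpha\in A}(1-e_\alpha)$ lies in the ideal $(e_\alpha:\alpha\in A)$ and satisfies $e_\alpha g_A=e_\alpha$ for $\alpha\in A$. So it generates this ideal, and $R/(e_\alpha:\alpha\in A)\cong(1-g_A)R$ is projective. The module $F_J$ is the directed colimit of these projectives over the finite $A\subseteq J$.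
- *$F_J\otimes_RF_{J'}\cong F_{J\cup J'}$*, since $R/\mathfrak a\otimes_R R/\mathfrak b\cong R/(\mathfrak a+\mathfrak b)$.
- *$\mathrm{Hom}_R(F_J,X)=\{x\in X:xe_\alpha=0\text{ for all }\alpha\in J\}$* for every $R$-module $X$.

Let $\varepsilon:R\to k$ be the algebra map $e_\alpha\mapsto0$, with kernel $\mathfrak m=(e_\alpha:\alpha\in I)$. Then $k$, as an $R$-module via $\varepsilon$, is $F_I$. It is our candidate flat module.

**The countable case by hand.** Let $I=\mathbb N$ and $g_n=e_n\prod_{i<n}(1-e_i)$. These are nonzero orthogonal idempotents with $\sum_{n\le N}g_n=1-\prod_{i\le N}(1-e_i)$. So the ideal $(e_0,\dots,e_N)$ equals $\bigoplus_{n\le N}g_nR$, and $\mathfrak m=\bigoplus_{n}g_nR$ is projective. From $0\to\mathfrak m\to R\to k\to0$ we get $\mathrm{pd}\,k\le1$ and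
$$\mathrm{Ext}^1_R(k,R)=\Big(\prod_n g_nR\Big)\Big/\,\{(rg_n)_n:r\in R\}.$$
This is not zero. Take the sequence equal to $g_n$ for even $n$ and $0$ for odd $n$, and suppose it is $(rg_n)_n$. Say $r\in R_{\{0,\dots,N\}}$. For $n>N$ and $i\le N$ we have $e_ig_n=0$, so $rg_n=\varepsilon(r)g_n$ for every $n>N$. This cannot be $g_n$ for even $n$ and $0$ for odd $n$.

On the other hand $\mathrm{Hom}_R(k,R)=0$. Indeed, if $re_n=0$ for all $n$, choose $n$ such that $e_n$ does not occur in $r$; setting $e_n=1$ in $re_n=0$ gives $r=0$. So countably many variables kill $\mathrm{Ext}^0$ but not $\mathrm{Ext}^1$. The next section shows that each further infinite cardinal kills one more Ext group.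

## 5. Vanishing of $\mathrm{Ext}^i_R(F_J,R^{(\Lambda)})$ for $i\le n$ when $|J|\ge\aleph_n$

**Proposition 1.** Let $n\ge0$, let $J\subseteq I$ with $|J|\ge\aleph_n$, and let $Q=R^{(\Lambda)}$ be a free $R$-module. Then $\mathrm{Ext}^i_R(F_J,Q)=0$ for $0\le i\le n$.

The trick above was to substitute $1$ for a variable that the element does not involve. For higher Ext one would like to do the same with a cocycle. But a cocycle on a resolution of $F_J$ takes values on as many basis elements as there are variables in $J$, so it may involve every variable in $J$, and no unused one is left. The remedy is to kill the variables in two batches. First kill a smaller set $J_0$ of size $\aleph_n$, for which cocycles involve only $\aleph_n$ variables. Then kill the rest.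

**Step 1: the substitution map.** We set up the tool that replaces a variable by $1$.

For $T\subseteq I$ put $Q_T=R_T^{(\Lambda)}\subseteq Q$. Every element of $Q$ lies in $Q_T$ for some finite $T$. For $\alpha\in I$ let $\rho_\alpha:R\to R_{I\setminus\{\alpha\}}$ be the $k$-algebra map with $e_\alpha\mapsto1$ and $e_\beta\mapsto e_\beta$ for $\beta\ne\alpha$. Write $\rho_\alpha:Q\to Q_{I\setminus\{\alpha\}}\subseteq Q$ also for the map it induces on coordinates. Then
$$\rho_\alpha(qr)=\rho_\alpha(q)\rho_\alpha(r)\quad(q\in Q,\ r\in R),\qquad \rho_\alpha(q)=q\ \text{ if } q\in Q_T,\ \alpha\notin T.\tag{5.1}$$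
In particular $\rho_\alpha$ is $R_{I\setminus\{\alpha\}}$-linear, and $\rho_\alpha(qe_\alpha)=\rho_\alpha(q)$.

We now use induction on $n$.

**Step 2: the case $n=0$.** We show that $\mathrm{Hom}_R(F_J,Q)=0$ for infinite $J$.

Let $q\in Q$ with $qe_\alpha=0$ for all $\alpha\in J$. Choose a finite $T$ with $q\in Q_T$, and $\alpha\in J\setminus T$. By (5.1), $0=\rho_\alpha(qe_\alpha)=\rho_\alpha(q)=q$.

**Step 3: killing $J$ in two batches.** Assume the proposition for $n$, and let $|J|\ge\aleph_{n+1}$. Choose $J_0\subseteq J$ with $|J_0|=\aleph_n$ and put $J'=J\setminus J_0$. The aim is to show that $\mathrm{Ext}^i_R(F_J,Q)=0$ for $i\le n$, and that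
$$\mathrm{Ext}^{n+1}_R(F_J,Q)\cong\{x\in\mathrm{Ext}^{n+1}_R(F_{J_0},Q):xe_\alpha=0\text{ for all }\alpha\in J\setminus J_0\}.\tag{5.2}$$

Let $Q\to E^\bullet$ be an injective resolution and $H^\bullet=\mathrm{Hom}_R(F_{J_0},E^\bullet)$. Each $H^q$ is injective, since $\mathrm{Hom}_R(-,H^q)\cong\mathrm{Hom}_R(-\otimes_RF_{J_0},E^q)$ is exact by flatness of $F_{J_0}$. The $q$-th cohomology of $H^\bullet$ is $\mathrm{Ext}^q_R(F_{J_0},Q)$, which is $0$ for $q\le n$ by the induction hypothesis.

So $0\to H^0\to H^1\to\cdots\to H^{n+1}$ is exact in degrees $\le n$, and we claim that it splits. The module $H^0$ is injective and embeds in $H^1$, so it is a summand. Its complement is isomorphic to $H^1/H^0$, is injective as a summand of $H^1$, and embeds in $H^2$ by exactness (if $1\le n$); so it is a summand there, and so on. At the end, the image $B$ of $H^n\to H^{n+1}$ is injective, so $H^{n+1}=B\oplus K^{n+1}$. The differential of $H^{n+1}$ vanishes on $B$. Hence $H^\bullet$ is the direct sum of a contractible complex, with terms $H^0,\dots,H^n,B$, and the complex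
$$K^\bullet:\quad K^{n+1}\to H^{n+2}\to H^{n+3}\to\cdots$$
which starts in degree $n+1$. So $\ker(K^{n+1}\to H^{n+2})\cong\mathrm{Ext}^{n+1}_R(F_{J_0},Q)$.

Now apply $\mathrm{Hom}_R(F_{J'},-)$. By adjunction,
$$\mathrm{Hom}_R(F_{J'},H^\bullet)\cong\mathrm{Hom}_R(F_{J'}\otimes_RF_{J_0},E^\bullet)=\mathrm{Hom}_R(F_J,E^\bullet),$$
whose cohomology is $\mathrm{Ext}^*_R(F_J,Q)$. The contractible summand stays contractible and contributes nothing. The summand $\mathrm{Hom}_R(F_{J'},K^\bullet)$ lives in degrees $\ge n+1$, so $\mathrm{Ext}^i_R(F_J,Q)=0$ for $i\le n$. As $\mathrm{Hom}_R(F_{J'},-)$ is left exact, the cohomology in degree $n+1$ is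
$$\mathrm{Hom}_R\big(F_{J'},\ker(K^{n+1}\to H^{n+2})\big)\cong\mathrm{Hom}_R\big(F_{J'},\mathrm{Ext}^{n+1}_R(F_{J_0},Q)\big).$$
This is (5.2).

**Step 4: a small resolution of $F_{J_0}$.** We represent elements of $\mathrm{Ext}^{n+1}_R(F_{J_0},Q)$ by cocycles that involve few variables.

We have $\dim_kR_{J_0}=\aleph_n$. So the $R_{J_0}$-module $k=R_{J_0}/(e_\alpha:\alpha\in J_0)$ has a resolution $G_\bullet$ by free $R_{J_0}$-modules of rank $\le\aleph_n$: at each stage the kernel has $k$-dimension at most $\aleph_n$, hence at most $\aleph_n$ generators. Since $R$ is free over $R_{J_0}$, the complex $G_\bullet\otimes_{R_{J_0}}R$ is a free resolution over $R$ of $k\otimes_{R_{J_0}}R=F_{J_0}$. Therefore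
$$\mathrm{Ext}^*_R(F_{J_0},Q)=H^*\big(\mathrm{Hom}_{R_{J_0}}(G_\bullet,Q)\big),$$
with $r\in R$ acting through $Q$, by $(zr)(g)=z(g)r$. This is the same $R$-action as in Step 3, because the identification of the two computations of Ext is natural in $Q$ and multiplication by $r$ is an endomorphism of $Q$.

**Step 5: an unused variable kills the class.** We show that the right side of (5.2) is $0$.

Let $x$ belong to it, represented by a cocycle $z:G_{n+1}\to Q$. The images under $z$ of a basis of $G_{n+1}$ are at most $\aleph_n$ elements of $Q$, each in some $Q_{T'}$ with $T'$ finite. So there is $T$ with $J_0\subseteq T\subseteq I$ and $|T|\le\aleph_n$ such that these images lie in $Q_T$. As $J_0\subseteq T$, $Q_T$ is an $R_{J_0}$-submodule, and $z(G_{n+1})\subseteq Q_T$. Since $|J|>\aleph_n$, we can choose $\alpha\in J\setminus T$. Then $\alpha\in J\setminus J_0$, so $xe_\alpha=0$. That is, $ze_\alpha=w\circ d$ for some $R_{J_0}$-linear $w:G_n\to Q$, where $d:G_{n+1}\to G_n$ is the differential.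

Apply $\rho_\alpha$. It is $R_{J_0}$-linear because $\alpha\notin J_0$, so $\rho_\alpha\circ w$ is again a cochain. It is the identity on $Q_T$ because $\alpha\notin T$. By (5.1), for all $g\in G_{n+1}$,
$$z(g)=\rho_\alpha(z(g))=\rho_\alpha\big(z(g)e_\alpha\big)=(\rho_\alpha\circ w)(d g).$$
So $z$ is a coboundary and $x=0$. This completes the induction. $\square$

## 6. The $R$-module $k$ when $|I|\ge\aleph_\omega$

From now to the end of Section 8 we assume $|I|\ge\aleph_\omega$.

**Corollary 2.** For all sets $\Lambda$:

(a) $\mathrm{Ext}^i_R(k,R^{(\Lambda)})=0$ for all $i\ge0$;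

(b) $\mathrm{Ext}^i_R(k,k^{(\Lambda)})=0$ for $i\ge1$, and evaluation at $1$ gives $\mathrm{Hom}_R(k,k^{(\Lambda)})=k^{(\Lambda)}$.

*Proof.* (a) We have $k=F_I$ and $|I|\ge\aleph_n$ for every $n$, so Proposition 1 with $J=I$ applies for every $n$.

(b) Let $P_\bullet\to k$ be a projective resolution over $R$. Then
$$\mathrm{Hom}_R(P_\bullet,k^{(\Lambda)})=\mathrm{Hom}_k(P_\bullet\otimes_Rk,k^{(\Lambda)}).$$
As $k$ is flat over $R$, the complex $P_\bullet\otimes_Rk$ is a resolution of $k\otimes_Rk=F_I\otimes_R F_I=F_I=k$. The functor $\mathrm{Hom}_k(-,k^{(\Lambda)})$ is exact, so the cohomology is $0$ in degrees $\ge1$ and $k^{(\Lambda)}$ in degree $0$. $\square$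

Part (a) includes $i=0$, which has a good and a bad side. The good side is that $k$ is not projective: a nonzero projective embeds in some $R^{(\Lambda)}$, and $\mathrm{Hom}_R(k,R^{(\Lambda)})=0$. The bad side is that for the same reason $k$ is not Gorenstein projective over $R$. It has all the Ext-vanishing one could ask for, but no way to start going right. We must enlarge the ring so that $k$ sits inside some projective, without spoiling Ext. Part (b) is what makes this possible: if the new free modules look, to $k$, like $R^{(\Lambda)}\oplus k^{(\Lambda)}$, they gain maps from $k$ but no higher Ext.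

## 7. Making room for $k$: the ring $S$

**One new projective is not enough.** Add one new object $1$ to the one-object category with endomorphism ring $R$, and one arrow $s_0$ from $0$ to $1$, on which $R$ acts through $\varepsilon$. The resulting ring is $S_1=R\oplus kf_1\oplus ks_0$, with $s_0r=\varepsilon(r)s_0$ and $f_1s_0=s_0$. The projective $f_1S_1=kf_1\oplus ks_0$ contains $s_0S_1=ks_0$, a copy of $k$. The next cosyzygy is $L_1=f_1S_1/s_0S_1$. A map $L_1\to S_1^{(\Lambda)}$ is an element $x\in(S_1f_1)^{(\Lambda)}=(kf_1)^{(\Lambda)}$ with $xs_0=0$. As $f_1s_0=s_0\ne0$, only $x=0$ qualifies. So $L_1$ embeds in no free module, and the complex cannot be continued from here. A further arrow $s_1$ leaving $1$, with $s_1s_0=0$, would supply such an $x$. Then the same problem appears at the next object. So we use an infinite ladder of arrows.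

**The category.** Take objects $0,1,2,\dots$ and morphism spaces
$$C(0,0)=R,\qquad C(i,i)=kf_i\ (i\ge1),\qquad C(i,i+1)=ks_i\ (i\ge0),$$
all others being $0$. The identities are $f_0:=1_R$ and the $f_i$ ($i\ge1$). Composition, written right to left, is that of $R$ on $C(0,0)$, together with
$$s_0r=\varepsilon(r)s_0\ (r\in R),\qquad s_{i+1}s_i=0\ (i\ge0).$$

*Associativity.* A triple composite with two or more factors $s$ is $0$ in either bracketing; for instance $s_1(s_0r)=\varepsilon(r)s_1s_0=0=(s_1s_0)r$. With exactly one $s$, the only case not involving just scalars and identities is $s_0(rr')=\varepsilon(r)\varepsilon(r')s_0=(s_0r)r'$. With none, it is associativity in $R$ or in $k$.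

**The ring.** Let
$$S'=R\oplus\bigoplus_{i\ge1}kf_i\oplus\bigoplus_{i\ge0}ks_i$$
with multiplication given by composition, non-composable products being $0$. Let $S=k1\oplus S'$ be its unitization. As $S'$ is an ideal of $S$ containing $f_j$, we have $f_jS=f_jS'$ (the morphisms into $j$) and $Sf_j=S'f_j$ (the morphisms out of $j$):
$$f_0S=R,\qquad f_jS=kf_j\oplus ks_{j-1}\ (j\ge1),\tag{7.1}$$
$$Sf_0=R\oplus ks_0,\qquad Sf_j=kf_j\oplus ks_j\ (j\ge1).\tag{7.2}$$
Each $f_jS$ is a projective right $S$-module, as $f_j$ is idempotent. The ring $f_0Sf_0$ is $R$, and as a right $R$-module $Sf_0\cong R\oplus k$, because $s_0r=\varepsilon(r)s_0$.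

**From $R$-modules to $S$-modules.** We want to use projective $R$-modules as projective $S$-modules, and to compute Hom over $S$ by Hom over $R$.

By (7.1), $f_0S=R=f_0Sf_0$, so $f_0s=f_0sf_0$ for all $s\in S$. Hence $\pi:S\to R$, $\pi(s)=f_0s$, satisfies $\pi(ss')=f_0ss'=(f_0s)(f_0s')=\pi(s)\pi(s')$. Also $\pi(1)=f_0=1_R$ and $\pi(r)=r$ for $r\in R$. So $\pi$ is a surjective unital ring homomorphism, and every $R$-module is an $S$-module via $\pi$. For the module $R$ itself the action is $r\cdot s=rf_0s=rs$, which means $R_S=f_0S$. Consequently *every projective $R$-module is a projective $S$-module*.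

Let $N$ be an $R$-module and $Q$ an $S$-module. Then $Qf_0$ is a module over $f_0Sf_0=R$, and
$$\mathrm{Hom}_S(N,Q)=\mathrm{Hom}_R(N,Qf_0).\tag{7.3}$$
Indeed, let $g:N\to Q$ be $S$-linear. Since $n=nf_0$, we have $g(n)=g(n)f_0\in Qf_0$; and $g$ is $R$-linear because $r\in R\subseteq S$ acts on $N$ as $\pi(r)=r$. Conversely, let $g:N\to Qf_0$ be $R$-linear. Then $g(ns)=g(n\cdot f_0s)=g(n)f_0s=g(n)s$ for all $s\in S$, since $f_0s\in R$ and $g(n)\in Qf_0$.

## 8. The complex $\mathbf T$ and the proof of Theorem A

Let $\cdots\to P_2\to P_1\to P_0=R\xrightarrow{\varepsilon}k\to0$ be a resolution of $k$ by free $R$-modules. Consider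
$$\mathbf T:\quad\cdots\to P_2\to P_1\to R\xrightarrow{\ \delta\ }f_1S\xrightarrow{\ d_1\ }f_2S\xrightarrow{\ d_2\ }f_3S\to\cdots,$$
$$\delta(r)=s_0r=\varepsilon(r)s_0,\qquad d_j(x)=s_jx.$$
The terms are projective $S$-modules by Section 7. The maps $P_{i}\to P_{i-1}$ are $R$-linear, hence $S$-linear. The maps $\delta$ (on $R=f_0S$) and $d_j$ are left multiplications by elements of $S$, hence $S$-linear.

**Step 1: $\mathbf T$ is exact.** We compare kernels and images term by term.

At $P_i$ with $i\ge1$ this is exactness of the resolution. At $R$, $\ker\delta=\ker\varepsilon=\mathfrak m=\mathrm{im}(P_1\to R)$. At $f_jS=kf_j\oplus ks_{j-1}$ with $j\ge1$, we have $d_j(f_j)=s_j$ and $d_j(s_{j-1})=s_js_{j-1}=0$. So $\ker d_j=ks_{j-1}$ and $\mathrm{im}\,d_j=ks_j$. The kernel $ks_{j-1}$ is $\mathrm{im}\,d_{j-1}$ for $j\ge2$ and $\mathrm{im}\,\delta$ for $j=1$.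

**Step 2: the complex $\mathrm{Hom}_S(\mathbf T,Q)$.** We make it explicit, for the test of Gorenstein projectivity.

Every projective is a summand of a free module, so it suffices to treat $Q=S^{(\Lambda)}$. We have $\mathrm{Hom}_S(f_jS,Q)=Qf_j$ via $\varphi\mapsto\varphi(f_j)$. If $\varphi:f_{j+1}S\to Q$ has $\varphi(f_{j+1})=q$, then $\varphi d_j(f_j)=\varphi(s_j)=\varphi(f_{j+1}s_j)=qs_j$, so $d_j$ induces right multiplication by $s_j$; likewise $\delta$ induces right multiplication by $s_0$. With (7.3) for the terms $P_i$, the complex becomes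
$$\cdots\to Qf_3\xrightarrow{\cdot s_2}Qf_2\xrightarrow{\cdot s_1}Qf_1\xrightarrow{\cdot s_0}Qf_0=\mathrm{Hom}_R(P_0,Qf_0)\to\mathrm{Hom}_R(P_1,Qf_0)\to\cdots$$

**Step 3: exactness at $Qf_j$ for $j\ge1$.** This is where the ladder relations $s_{i+1}s_i=0$ are used.

On $Sf_j=kf_j\oplus ks_j$, right multiplication by $s_{j-1}$ sends $f_j\mapsto s_{j-1}$ and $s_j\mapsto s_js_{j-1}=0$, so its kernel is $ks_j$. Right multiplication by $s_j$ on $Sf_{j+1}=kf_{j+1}\oplus ks_{j+1}$ sends $f_{j+1}\mapsto s_j$ and $s_{j+1}\mapsto0$, so its image is $ks_j$. The two agree; pass to direct sums over $\Lambda$.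

**Step 4: exactness at $Qf_0$.** This uses $\mathrm{Hom}_R(k,R^{(\Lambda)})=0$.

As $R$-modules, $Qf_0=R^{(\Lambda)}\oplus(ks_0)^{(\Lambda)}\cong R^{(\Lambda)}\oplus k^{(\Lambda)}$. The kernel of $Qf_0=\mathrm{Hom}_R(R,Qf_0)\to\mathrm{Hom}_R(P_1,Qf_0)$ consists of the $q$ that annihilate $\mathrm{im}(P_1\to R)=\mathfrak m$, that is,
$$\{q\in Qf_0:q\mathfrak m=0\}\cong\mathrm{Hom}_R(k,R^{(\Lambda)})\oplus\mathrm{Hom}_R(k,(ks_0)^{(\Lambda)}).$$
By Corollary 2 this is $0\oplus(ks_0)^{(\Lambda)}$. The image of $\cdot s_0:Qf_1\to Qf_0$ is $(ks_0)^{(\Lambda)}$ as well, since $f_1s_0=s_0$ and $s_1s_0=0$.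

**Step 5: exactness at $\mathrm{Hom}_R(P_i,Qf_0)$ for $i\ge1$.** This uses the vanishing of all higher Ext.

Since $P_\bullet$ is a projective resolution of $k$ over $R$, the cohomology there is
$$\mathrm{Ext}^i_R(k,Qf_0)\cong\mathrm{Ext}^i_R(k,R^{(\Lambda)})\oplus\mathrm{Ext}^i_R(k,k^{(\Lambda)})=0$$
by Corollary 2, parts (a) and (b).

**Step 6: the module $M$.** Steps 1–5 show that
$$M:=\mathrm{im}\,\delta=\ker d_1=s_0S=ks_0$$
is Gorenstein projective; it is cyclic by its description. For $s\in S$ we have $s_0s=s_0f_0s=s_0\pi(s)=\varepsilon(\pi(s))s_0$, so $M\cong k$, an $R$-module regarded as an $S$-module via $\pi$.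

**Step 7: $M$ is flat.** We carry flatness of $k=F_I$ over to $S$.

As an $R$-module, $k$ is the directed colimit of the projective $R$-modules $R/(e_\alpha:\alpha\in A)$, $A\subseteq I$ finite. Via $\pi$ these are projective $S$-modules, and the colimit is the same. So $M$ is a directed colimit of projective $S$-modules, hence flat.

**Step 8: $M$ is not projective.** We reduce to $R$ by base change along $\pi$.

If $M$ were projective over $S$, then $M\otimes_SR=M/(M\ker\pi)=M\cong k$ would be a projective $R$-module, hence embed in some $R^{(\Lambda)}$. But $\mathrm{Hom}_R(k,R^{(\Lambda)})=0$ and $k\ne0$.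

**Step 9: $M$ is not PGF.** We finish Theorem A with the known facts.

We have $M\in\mathcal{FL}\cap\mathcal{GP}\subseteq\mathcal{GF}\cap\mathcal{GP}$. By (F3), $\mathcal{FL}\subseteq\mathcal{PGF}^\perp$. So $M\in\mathcal{PGF}$ would give $M\in\mathcal{PGF}\cap\mathcal{PGF}^\perp=\mathcal P_0$, contrary to Step 8. If $\mathcal{GP}\subseteq\mathcal{GF}$ held over $S$, then (F4) would give $M\in\mathcal{GP}=\mathcal{PGF}$, which is false. So $\mathcal{GP}\not\subseteq\mathcal{GF}$ over $S$. This proves Theorem A. $\blacksquare$

**The obstruction of Section 2, in this example.** As $M$ is flat, $0\to M\xrightarrow{=}M\to0$ is a flat complex for it, with $F=M$. The projective complex gives $M\subseteq P^0=f_1S$. The extension asked for in Section 2 is a map $f_1S\to M$ which is the identity on $M$. It does not exist, since it would make $M$ a summand of $f_1S$, hence projective. So $\mathrm{Ext}^1_S(f_1S/M,M)\ne0$, although $f_1S/M\cong\mathrm{im}\,d_1$ is Gorenstein projective and $M$ is flat.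

## 9. Flat modules over rings of cardinality below $\aleph_\omega$, and the threshold

We now prove the rest of Theorem B. The following bound is a known theorem (D. Simson, *A remark on projective dimension of flat modules*, Math. Ann. 209 (1974)).

**Proposition 3.** Let $n<\omega$ and $|R|\le\aleph_n$. Then $\mathrm{pd}\,F\le n+1$ for every flat $R$-module $F$.

One route for $|F|\le\aleph_n$ is to write $F=\varinjlim_DF_d$ with $F_d$ finitely generated free and $|D|\le\aleph_n$, identify $\mathrm{Ext}^i(F,N)$ with $\varprojlim^i_D\mathrm{Hom}(F_d,N)$, and quote Goblot's theorem that $\varprojlim^i$ over a directed set of cardinality $\le\aleph_n$ vanishes for $i\ge n+2$ (see C. U. Jensen, *Les foncteurs dérivés de $\varprojlim$ et leurs applications en théorie des modules*, LNM 254). We give a direct argument instead. It uses the textbook lemma of Auslander: if $X$ is the union of a well-ordered continuous chain of submodules $X_\beta$ with $X_0=0$ and $\mathrm{pd}(X_{\beta+1}/X_\beta)\le m$ for all $\beta$, then $\mathrm{pd}\,X\le m$.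

**Step 1: the bar complex.** We want a resolution of a directed colimit that depends on the index set in a controlled way.

Let $D$ be a directed poset and $(F_d,f_{d'd}:F_d\to F_{d'})$ a direct system over $D$ with colimit $F_D$. Put $B_i(D)=\bigoplus_{d_0\le\dots\le d_i}F_{d_0}$ and write $(d_0\le\dots\le d_i;x)$ for $x\in F_{d_0}$ in the summand with the displayed index. Let
$$\partial(d_0\le\dots\le d_i;x)=(d_1\le\dots\le d_i;f_{d_1d_0}x)+\sum_{j=1}^i(-1)^j(d_0\le\dots\widehat{d_j}\dots\le d_i;x)$$
for $i\ge1$, and let $B_0(D)\to F_D$ send $(d_0;x)$ to the image of $x$. We claim that the augmented complex $\cdots\to B_1(D)\to B_0(D)\to F_D\to0$ is exact.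

Suppose first that $D$ has a greatest element $m$. Then $F_D=F_m$. Put $h(x)=(m;x)$ on $F_m$ and $h(d_0\le\dots\le d_i;x)=(-1)^{i+1}(d_0\le\dots\le d_i\le m;x)$. For $i\ge1$, the last face of $(d_0\le\dots\le d_i\le m;x)$ contributes $(-1)^{i+1}(-1)^{i+1}(d_0\le\dots\le d_i;x)$ to $\partial h$. The other faces carry the sign $(-1)^{i+1}(-1)^j$, and cancel against the terms of $h\partial$, which carry $(-1)^i(-1)^j$. For $i=0$, $\partial h(d_0;x)=-(m;f_{md_0}x)+(d_0;x)$, while $h$ applied to the augmentation of $(d_0;x)$ is $(m;f_{md_0}x)$. On $F_m$, the augmentation of $h(x)$ is $x$. So $h$ is a contracting homotopy and the augmented complex is exact.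

In general, let $D_{\le d}=\{d'\in D:d'\le d\}$. A chain $d_0\le\dots\le d_i$ lies in $D_{\le d_i}$, so $B_i(D)$ is the directed union of the $B_i(D_{\le d})$ over $d\in D$, and $F_D=\varinjlim F_d$. The augmented complex of $D$ is the directed colimit of the exact augmented complexes of the $D_{\le d}$, so it is exact.

**Step 2: $\mathrm{pd}\,F_D\le n+1$ if all $F_d$ are projective and $|D|\le\aleph_n$.** We use induction on $n$, for nonempty directed $D$.

*$n=0$.* List $D$ as $d_0,d_1,\dots$ (with repetitions if $D$ is finite). Put $c_0=d_0$ and choose $c_{i+1}\ge c_i,d_{i+1}$. The sequence $c_0\le c_1\le\cdots$ is cofinal, so $F_D=\varinjlim F_{c_i}$, and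
$$0\to\bigoplus_iF_{c_i}\to\bigoplus_iF_{c_i}\to F_D\to0$$
is exact, where the first map sends $x\in F_{c_i}$ to $x-f_{c_{i+1}c_i}x$. So $\mathrm{pd}\,F_D\le1$.

*$n\ge1$.* If $|D|\le\aleph_{n-1}$, the induction hypothesis applies. Let $|D|=\aleph_n$ and $D=\{d_\beta:\beta<\omega_n\}$. Fix a function $u:D\times D\to D$ giving an upper bound of each pair, and let $D_\beta$ be the closure of $\{d_\gamma:\gamma<\beta\}$ under $u$. Then $D_0=\emptyset$. For $0<\beta<\omega_n$, the set $D_\beta$ is nonempty and directed, with $|D_\beta|\le\max(|\beta|,\aleph_0)\le\aleph_{n-1}$. The $D_\beta$ form a continuous increasing chain with union $D$.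

Let $\Omega_\beta=\mathrm{im}\big(B_n(D_\beta)\to B_{n-1}(D_\beta)\big)$ and $\Omega=\mathrm{im}\big(B_n(D)\to B_{n-1}(D)\big)$, with $\Omega_0=0$. The terms of the bar complexes are projective, so by Step 1 there is an exact sequence
$$0\to\Omega_\beta\to B_{n-1}(D_\beta)\to\dots\to B_0(D_\beta)\to F_{D_\beta}\to0$$
for $0<\beta<\omega_n$, and the same holds for $D$. By induction $\mathrm{pd}\,F_{D_\beta}\le n$, so $\Omega_\beta$ is projective. Since $B_i(D_\beta)\subseteq B_i(D)$ compatibly with $\partial$, the $\Omega_\beta$ form an increasing chain of submodules of $B_{n-1}(D)$, continuous with union $\Omega$. Each $\Omega_{\beta+1}/\Omega_\beta$ is a quotient of a projective by a projective submodule, so it has projective dimension $\le1$. By Auslander's lemma $\mathrm{pd}\,\Omega\le1$, and therefore $\mathrm{pd}\,F_D\le n+1$.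

**Step 3: flat modules with $|F|\le\aleph_n$.** We cut the index set of Lazard's theorem down to size $\aleph_n$.

By Lazard's theorem, $F=\varinjlim_{d\in D}F_d$ with $D$ directed and the $F_d$ finitely generated free; so $|F_d|\le\aleph_n$. Choose a nonempty $D^0\subseteq D$ with $|D^0|\le\aleph_n$ such that every $x\in F$ is in the image of $F_d$ for some $d\in D^0$. Given $D^i\subseteq D$ with $|D^i|\le\aleph_n$, form $D^{i+1}$ by adding to $D^i$

- an upper bound in $D$ for every pair of elements of $D^i$, and
- for every $d\in D^i$ and every $y\in F_d$ that becomes $0$ in $F$, some $d'\ge d$ in $D$ such that $y$ becomes $0$ in $F_{d'}$.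

These are at most $\aleph_n$ additions. Then $D'=\bigcup_iD^i$ is directed, $|D'|\le\aleph_n$, and $\varinjlim_{D'}F_d\to F$ is onto by the choice of $D^0$ and injective by the second kind of additions. Step 2 gives $\mathrm{pd}\,F\le n+1$.

**Step 4: small pure submodules.** We show that every subset $Y$ of an $R$-module $X$ with $|Y|\le\aleph_n$ lies in a pure submodule of cardinality $\le\aleph_n$.

Recall that a submodule is pure if every finite system of linear equations with constants in it that is solvable in $X$ is solvable in it. Let $Y_0$ be the submodule generated by $Y$. Given $Y_i$ with $|Y_i|\le\aleph_n$, there are at most $\aleph_n$ finite systems $\sum_jx_jr_{jl}=y_l$ with $r_{jl}\in R$, $y_l\in Y_i$. Choose a solution in $X$ for each system that is solvable in $X$, and let $Y_{i+1}$ be the submodule generated by $Y_i$ and these solutions. The union of the $Y_i$ is as required.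

**Step 5: all flat modules.** We filter an arbitrary flat $F$ by small flat pieces. Recall that if $Y$ is a pure submodule of a flat module $X$, then $Y$ and $X/Y$ are flat.

We build a continuous chain of submodules $F_\beta$ of $F$ with $F_0=0$ such that every $F/F_\beta$ is flat. If $F_\beta\ne F$, choose a nonzero element of $F/F_\beta$, put it into a pure submodule of $F/F_\beta$ of cardinality $\le\aleph_n$ (Step 4), and let $F_{\beta+1}$ be its preimage in $F$. Then $F_{\beta+1}/F_\beta$ is pure in the flat module $F/F_\beta$, so both $F_{\beta+1}/F_\beta$ and $F/F_{\beta+1}$ are flat. At limits take unions; then $F/F_\beta=\varinjlim_{\gamma<\beta}F/F_\gamma$ is flat. The chain is strictly increasing until it reaches $F$, so it does reach $F$. By Step 3, $\mathrm{pd}(F_{\beta+1}/F_\beta)\le n+1$ for all $\beta$, and Auslander's lemma gives $\mathrm{pd}\,F\le n+1$. $\square$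

**End of the proof of Theorem B(2).** If $|R|<\aleph_\omega$, then $|R|\le\aleph_n$ for some $n<\omega$. By Proposition 3 every flat module has finite projective dimension, and the first claim of part (2), proved in Section 3, applies. $\square$

**Proof of Theorem B(3).** Given $\mu\ge\aleph_\omega$, take $|I|=\mu$ and $k=\mathbb F_2$ in Sections 4–8. A basis of $R$ is indexed by the finite subsets of $I$, so $|R|=\mu$. The ring $S$ is the direct sum of $R$ and a vector space of countable dimension over $\mathbb F_2$, so $|S|=\mu$. By Theorem A, $\mathcal{GF}\cap\mathcal{GP}\not\subseteq\mathcal{PGF}$ over $S$. $\blacksquare$
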